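\title{Rudin--Keisler reductions between generated ultrafilters need not reflect to the ground model}

\begin{abstract}
Let $\mathcal U$ and $\mathcal V$ be nonprincipal ultrafilters on $\omega$ in a model $V$ of set theory which generate ultrafilters $\mathcal U^*$ and $\mathcal V^*$ in a larger model $W$. We show that $\mathcal U^*\le_{RK}\mathcal V^*$ in $W$ does not imply $\mathcal U\le_{RK}\mathcal V$ in $V$. Under the continuum hypothesis there are two Rudin--Keisler incomparable P-points that generate isomorphic ultrafilters in a proper, $\omega^\omega$-bounding, cardinal-preserving generic extension. In such extensions the implication does hold when $\mathcal V$ is a P-point and one of the two ultrafilters is a Q-point.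
\end{abstract}

\section{Introduction}

Throughout, $V\subseteq W$ are transitive models of ZFC. They have the same natural numbers and the same finite subsets of $V$, but $W$ may have more subsets of $\omega$. We call a set \emph{old} if it belongs to $V$ and \emph{new} otherwise.

An ultrafilter $\mathcal U\in V$ on $\omega$ decides every old subset of $\omega$. We say that $\mathcal U$ \emph{generates an ultrafilter in $W$} if it also decides every new one, that is, if for every $z\subseteq\omega$ in $W$ there is $x\in\mathcal U$ with $x\subseteq z$ or $x\cap z=\emptyset$. In that case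
\[
\mathcal U^*=\{A\subseteq\omega: A\in W \text{ and } B\subseteq A \text{ for some } B\in\mathcal U\}
\]
is an ultrafilter in $W$. Principal ultrafilters always generate. Nonprincipal ones need not: if $W$ has a set $z$ such that both $z$ and $\omega\setminus z$ meet every infinite old set, then none of them does.

For an ultrafilter $\mathcal A$ on $\omega$ and $h:\omega\to\omega$, the image $h(\mathcal A)=\{X\subseteq\omega:h^{-1}(X)\in\mathcal A\}$ is an ultrafilter. It satisfies $(h\circ h')(\mathcal A)=h(h'(\mathcal A))$, and it does not change if $h$ is altered outside a set in $\mathcal A$. The \emph{Rudin--Keisler ordering} is defined by $\mathcal A\le_{RK}\mathcal B$ if and only if $\mathcal A=h(\mathcal B)$ for some $h$. Thus $\mathcal A\le_{RK}\mathcal B$ says that every decision of $\mathcal A$ can be read off from $\mathcal B$ through one map of the index set. If $h$ is a permutation, then $\mathcal A$ and $\mathcal B$ are isomorphic.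

A reduction in $V$ survives in $W$: if $g$ is old and $g(\mathcal V)=\mathcal U$, then $g(\mathcal V^*)=\mathcal U^*$ (Lemma~\ref{lem:transfer}). The converse is the subject of the following question, posed in \cite{Miller}.

\begin{quote}
\emph{Suppose that $\mathcal U$ and $\mathcal V$ are nonprincipal ultrafilters on $\omega$ in $V$ which generate ultrafilters $\mathcal U^*$ and $\mathcal V^*$ in $W\supseteq V$. If $\mathcal U^*\le_{RK}\mathcal V^*$ holds in $W$, must $\mathcal U\le_{RK}\mathcal V$ hold in $V$?}
\end{quote}

There is a good reason to expect the answer yes. Let $f\in W$ satisfy $f(\mathcal V^*)=\mathcal U^*$. If $f$ agrees with an old function $g$ on a set in $\mathcal V^*$, then $g$ is a reduction in $V$. And a generating ultrafilter does make many new functions old. A new function $\omega\to\{0,1\}$ is constant on a set in $\mathcal V$. More generally, if there are finitely many old functions $g_1,\dots,g_k$ with $f(n)\in\{g_1(n),\dots,g_k(n)\}$ for all $n$, then the sets $\{n:f(n)=g_j(n)\}$ cover $\omega$, so one of them is in $\mathcal V^*$. This argument needs the number of candidates for $f(n)$ to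 be bounded independently of $n$. The counterexample below has finitely many candidates for each $f(n)$, with no uniform bound.

To state the results we recall some definitions. Write $A\subseteq^*B$ if $A\setminus B$ is finite. A nonprincipal ultrafilter $\mathcal A$ on $\omega$ is a \emph{P-point} if for all $A_0,A_1,\ldots\in\mathcal A$ there is $A\in\mathcal A$ with $A\subseteq^*A_n$ for all $n$. It is a \emph{Q-point} if for every partition of $\omega$ into finite sets some $A\in\mathcal A$ meets each piece in at most one point. It is \emph{selective} if for every partition of $\omega$ either some piece is in $\mathcal A$ or some $A\in\mathcal A$ meets each piece in at most one point. The model $W$ is \emph{$\omega^\omega$-bounding over $V$} if for every $\varphi:\omega\to\omega$ in $W$ there is $h:\omega\to\omega$ in $V$ with $\varphi(n)\le h(n)$ for all $n$. We also use the following covering property of the pair $V\subseteq W$.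
\begin{itemize}
\item[$(\ast)$] For every $\varphi:\omega\to V$ in $W$ there is a function $\Phi\in V$ on $\omega$ such that $\Phi(l)$ is finite and $\varphi(l)\in\Phi(l)$ for all $l$.
\end{itemize}

\begin{theorem}\label{thm:counter}
Assume $V\models\mathrm{ZFC}+\mathrm{CH}$. There are in $V$ nonprincipal P-points $\mathcal U,\mathcal V$ on $\omega$ and a forcing $P$ with $|P|\le\omega_1$ such that:
\begin{enumerate}
\item[(1)] $\mathcal U\not\le_{RK}\mathcal V$ and $\mathcal V\not\le_{RK}\mathcal U$ in $V$;
\item[(2)] if $W=V[H]$ with $H$ $P$-generic over $V$, then $\mathcal U$ and $\mathcal V$ generate ultrafilters $\mathcal U^*$ and $\mathcal V^*$ in $W$, and some permutation $f\in W$ of $\omega$ satisfies $f(\mathcal V^*)=\mathcal U^*$; so $\mathcal U^*\le_{RK}\mathcal V^*$ and $\mathcal V^*\le_{RK}\mathcal U^*$ in $W$;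
\item[(3)] property $(\ast)$ holds for $V\subseteq W$; hence $W$ is $\omega^\omega$-bounding over $V$ and has the same cardinals.
\end{enumerate}
\end{theorem}

The forcing $P$ is also proper (Proposition~\ref{prop:proper}). To obtain an actual pair of models, start from a countable transitive model of ZFC and pass to a generic extension satisfying CH. This is $V$, and a generic filter $H$ exists because $V$ is countable. (Without transitive models one uses Boolean-valued extensions as usual.) So the answer to the question is \emph{no}. The second theorem says when the expected answer is correct.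

\begin{theorem}\label{thm:positive}
Let $\mathcal U,\mathcal V\in V$ be nonprincipal ultrafilters on $\omega$ which generate ultrafilters $\mathcal U^*,\mathcal V^*$ in $W\supseteq V$, and let $f\in W$ satisfy $f(\mathcal V^*)=\mathcal U^*$.
\begin{enumerate}
\item[(a)] The function $f$ agrees with some $g\in V$ on a set in $\mathcal V^*$ (and then $\mathcal U=g(\mathcal V)$, so $\mathcal U\le_{RK}\mathcal V$ in $V$) if and only if
\[
\mathcal D=\{X\in V: X\subseteq\omega\times\omega \text{ and } \{n:(n,f(n))\in X\}\in\mathcal V^*\}
\]
generates an ultrafilter on $\omega\times\omega$ in $W$, that is, for every $Z\subseteq\omega\times\omega$ in $W$ there is $X\in\mathcal D$ with $X\subseteq Z$ or $X\cap Z=\emptyset$.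
\item[(b)] If $W$ is $\omega^\omega$-bounding over $V$, $f$ is finite-to-one on a set in $\mathcal V^*$, and $\mathcal U$ or $\mathcal V$ is a Q-point in $V$, then $f$ agrees with some $g\in V$ on a set in $\mathcal V^*$. So $\mathcal U\le_{RK}\mathcal V$ in $V$.
\item[(c)] If $(\ast)$ holds (for example, if $W$ is an extension of $V$ by a proper $\omega^\omega$-bounding forcing), $\mathcal V$ is a P-point in $V$, and $\mathcal U$ or $\mathcal V$ is a Q-point in $V$, then $\mathcal U^*\le_{RK}\mathcal V^*$ in $W$ implies $\mathcal U\le_{RK}\mathcal V$ in $V$. In particular this holds when $\mathcal V$ is selective.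
\end{enumerate}
\end{theorem}

By Theorem~\ref{thm:counter} the Q-point hypothesis in (b) and (c) cannot be dropped: there $(\ast)$ holds, both ultrafilters are P-points, and $f$ is a permutation.

Section~\ref{sec:two} reduces Theorem~\ref{thm:counter}(1) to showing that the permutation $f$ is new on every set in $\mathcal V$. Section~\ref{sec:positive} proves Theorem~\ref{thm:positive}, whose proof shows what a counterexample has to look like: $f$ permutes each of a sequence of finite blocks, and the sets in $\mathcal V$ contain several points of infinitely many blocks. Section~\ref{sec:block} treats one block, Section~\ref{sec:filter} builds the ultrafilters, Section~\ref{sec:forcing} defines the forcing, and Section~\ref{sec:preserve} completes the proof.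

\section{Ultrafilters in two models}\label{sec:two}

In this section and the next, $\mathcal U,\mathcal V\in V$ are nonprincipal ultrafilters on $\omega$ that generate $\mathcal U^*,\mathcal V^*$ in $W$. Call $f:\omega\to\omega$ in $W$ \emph{$\mathcal V$-old} if it agrees with some $g\in V$ on a set in $\mathcal V^*$. This holds if and only if $f{\upharpoonright}B\in V$ for some $B\in\mathcal V$. Indeed, a set in $\mathcal V^*$ on which $f=g$ contains some $B\in\mathcal V$, and conversely $f{\upharpoonright}B\in V$ extends to an old total function with value $0$ off $B$.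

\begin{lemma}\label{lem:transfer}
\begin{enumerate}
\item[(i)] $\mathcal U^*\cap V=\mathcal U$ and $\mathcal V^*\cap V=\mathcal V$.
\item[(ii)] For $g:\omega\to\omega$ in $V$, we have $g(\mathcal V)=\mathcal U$ in $V$ if and only if $g(\mathcal V^*)=\mathcal U^*$ in $W$.
\item[(iii)] If $f(\mathcal V^*)=\mathcal U^*$ and $f$ agrees with $g\in V$ on a set in $\mathcal V^*$, then $g(\mathcal V)=\mathcal U$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) An old superset of a member of $\mathcal U$ is in $\mathcal U$, and the same holds for $\mathcal V$.

(ii) Suppose $g(\mathcal V)=\mathcal U$. If $A\in\mathcal U^*$, take $A'\in\mathcal U$ with $A'\subseteq A$; then $g^{-1}(A)\supseteq g^{-1}(A')\in\mathcal V$. So $\mathcal U^*\subseteq g(\mathcal V^*)$, and two ultrafilters of $W$, one contained in the other, are equal. Conversely, suppose $g(\mathcal V^*)=\mathcal U^*$ and let $A\subseteq\omega$ be old. Then $g^{-1}(A)$ is old, and by (i), $A\in\mathcal U\iff A\in\mathcal U^*\iff g^{-1}(A)\in\mathcal V^*\iff g^{-1}(A)\in\mathcal V$.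

(iii) We have $g(\mathcal V^*)=f(\mathcal V^*)=\mathcal U^*$; apply (ii).
\end{proof}

An old left inverse of $f$ is as good as an old copy of $f$. This is where it matters that $\mathcal U^*$, too, is generated by old sets.

\begin{lemma}\label{lem:inverse}
Let $f(\mathcal V^*)=\mathcal U^*$, and let $\rho:\omega\to\omega$ in $V$ satisfy $\rho(f(n))=n$ for all $n$ in a set $B_0\in\mathcal V^*$. Then $f$ is $\mathcal V$-old.
\end{lemma}

\begin{proof}
Since $f^{-1}(f[B_0])\supseteq B_0$, we have $f[B_0]\in\mathcal U^*$. Take $A\in\mathcal U$ with $A\subseteq f[B_0]$ and put $B=\rho[A]\in V$. Each $y\in A$ is $f(n)$ for some $n\in B_0$, and then $\rho(y)=n$ and $f(\rho(y))=y$. Hence $f{\upharpoonright}B=\{(\rho(y),y):y\in A\}\in V$. If $n\in B_0\cap f^{-1}(A)$, then $n=\rho(f(n))\in B$. So $B\in\mathcal V^*\cap V=\mathcal V$.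
\end{proof}

The next theorem is classical (Kat\v{e}tov, M.~E.~Rudin; see \cite[\S 9]{CN}). We include the short proof.

\begin{theorem}\label{thm:fixed}
If $\mathcal A$ is an ultrafilter on $\omega$ and $h(\mathcal A)=\mathcal A$, then $\{n:h(n)=n\}\in\mathcal A$.
\end{theorem}

\begin{proof}
Consider the graph on $\omega$ with an edge $\{n,h(n)\}$ for each $n$ with $h(n)\ne n$. A finite nonempty set $F$ of vertices spans at most $|F|$ edges, so some vertex of $F$ has at most two neighbors in $F$. Removing such vertices one at a time shows that every finite induced subgraph has a proper coloring with three colors, and by K\"onig's lemma so does the whole graph. One color class $A$ is in $\mathcal A$, and $h^{-1}(A)\in\mathcal A$ because $A\in h(\mathcal A)$. If $n\in A\cap h^{-1}(A)$, then $n$ and $h(n)$ have the same color, so $h(n)=n$.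
\end{proof}

To refute a reduction in $V$ one must rule out every old function $g$, and a priori $g$ has nothing to do with the given $f$. Theorem~\ref{thm:fixed} ties $g$ to $f$ when $f$ is a permutation.

\begin{corollary}\label{cor:criterion}
Let $f\in W$ be a permutation of $\omega$ with $f(\mathcal V^*)=\mathcal U^*$. If $f$ is not $\mathcal V$-old, then $\mathcal U\not\le_{RK}\mathcal V$ and $\mathcal V\not\le_{RK}\mathcal U$ in $V$.
\end{corollary}

\begin{proof}
Let $\bar f$ be the inverse permutation; then $\bar f(\mathcal U^*)=(\bar f\circ f)(\mathcal V^*)=\mathcal V^*$. Suppose $g\in V$ and $g(\mathcal V)=\mathcal U$. By Lemma~\ref{lem:transfer}(ii), $(\bar f\circ g)(\mathcal V^*)=\bar f(\mathcal U^*)=\mathcal V^*$. By Theorem~\ref{thm:fixed} in $W$, $\bar f(g(n))=n$ on a set in $\mathcal V^*$. On that set $g=f$, so $f$ is $\mathcal V$-old. Suppose instead $g\in V$ and $g(\mathcal U)=\mathcal V$. Then $(g\circ f)(\mathcal V^*)=g(\mathcal U^*)=\mathcal V^*$, so $g(f(n))=n$ on a set in $\mathcal V^*$, and $f$ is $\mathcal V$-old by Lemma~\ref{lem:inverse}.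
\end{proof}

We end with the covering property. In a forcing $P$, smaller conditions are stronger. A set $D\subseteq P$ is \emph{open} if it is closed under extension, \emph{dense} if every condition has an extension in $D$, and \emph{predense below $p$} if every extension of $p$ is compatible with a member of $D$. The forcing $P$ is \emph{proper} if for every sufficiently large regular $\theta$, every countable elementary submodel $M$ of $H(\theta)$ with $P\in M$ and every $p\in P\cap M$ there is $p'\le p$ that is \emph{$(M,P)$-generic}: $D\cap M$ is predense below $p'$ for each open dense $D\in M$.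

\begin{lemma}\label{lem:star}
If $(\ast)$ holds, then $W$ is $\omega^\omega$-bounding over $V$ and $\omega_1^V=\omega_1^W$. If $W=V[H]$ is an extension by a proper forcing and is $\omega^\omega$-bounding over $V$, then $(\ast)$ holds.
\end{lemma}

\begin{proof}
Assume $(\ast)$. If $\varphi:\omega\to\omega$ is covered by $\Phi$, then $h(l)=\max(\Phi(l)\cap\omega)$ bounds it. If $\varphi:\omega\to\omega_1^V$ is covered by $\Phi$, then its range lies in $\bigcup_l\Phi(l)$, which is countable in $V$, so $\varphi$ is not onto.

Now let $P$ be proper and let $p$ force that $\dot\varphi$ is a function from $\omega$ to $V$. Take $M$ as above with $P,p,\dot\varphi\in M$, and an $(M,P)$-generic $p'\le p$. The set $D_l$ of conditions that decide $\dot\varphi(l)$ or are incompatible with $p$ is open dense and belongs to $M$. A generic filter containing $p'$ meets $D_l\cap M$, in a condition that decides $\dot\varphi(l)$, and the value decided is in $M$ by elementarity. So $p'$ forces the range of $\dot\varphi$ into $M$. By density, the range of $\varphi$ is contained in a set $\{y_k:k\in\omega\}$ enumerated in $V$. Let $h\in V$ bound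 the function $l\mapsto\min\{k:\varphi(l)=y_k\}$, and put $\Phi(l)=\{y_k:k\le h(l)\}$.
\end{proof}

\section{When the reduction reflects}\label{sec:positive}

The family $\mathcal D$ of Theorem~\ref{thm:positive}(a) is defined in $W$. It records the joint behavior of $n$ and $f(n)$ with respect to old sets. Its two projections are the given ultrafilters: for old $A\subseteq\omega$ we have $A\times\omega\in\mathcal D$ if and only if $A\in\mathcal V$, and $\omega\times A\in\mathcal D$ if and only if $A\in\mathcal U$. Part (a) says that $f$ fails to be $\mathcal V$-old exactly when $\mathcal D$ fails to generate, although both of its projections do.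

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
The statement in parentheses is Lemma~\ref{lem:transfer}(iii). Suppose $f=g$ on $B_0\in\mathcal V$ with $g\in V$, and let $Z\subseteq\omega\times\omega$ be in $W$. Since $\mathcal V$ generates, some $B\in\mathcal V$ with $B\subseteq B_0$ is contained in or disjoint from $\{n:(n,g(n))\in Z\}$. View $X=g{\upharpoonright}B$ as a set of pairs. Then $X\subseteq Z$ or $X\cap Z=\emptyset$, and $X\in\mathcal D$ because $X\in V$ and $(n,f(n))\in X$ for all $n\in B$.

Conversely, suppose $\mathcal D$ generates, and let $Z$ be the graph of $f$. Every $X\in\mathcal D$ meets $Z$, since sets in $\mathcal V^*$ are nonempty. So some $X\in\mathcal D$ is contained in $Z$. This $X$ is an old partial function contained in $f$, with domain $\{n:(n,f(n))\in X\}\in\mathcal V^*$, and any old total extension of $X$ serves as $g$.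
\end{proof}

For (b), the bounding hypothesis yields an \emph{old} partition of $\omega$ into intervals such that $f$ moves each point by at most one interval. The Q-point then supplies a set with at most one point in each region, and this point must be the value of $f$ (or of its inverse).

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b)]
Let $f$ be finite-to-one on $B_0\in\mathcal V$. For each $n$ the set $\{f(m):m\le n\}\cup\{m\in B_0:f(m)\le n\}$ is finite. By bounding there is an increasing $h\in V$ such that $h(n)\ge n$ and $h(n)$ is at least the maximum of this set, for all $n$. Let $e_0=0$, $e_{k+1}=h(e_k)+1$, $I_k=[e_k,e_{k+1})$, and let $\pi(n)=k$ for $n\in I_k$. These objects are old. Let $n\in B_0\cap I_k$. From $n\le e_{k+1}$ we get $f(n)\le h(e_{k+1})<e_{k+2}$. If $k\ge1$ and $f(n)<e_{k-1}$, then $n\le h(e_{k-1})<e_k$, which is false. So $|\pi(f(n))-\pi(n)|\le1$ for $n\in B_0$. With $I'_k=I_{k-1}\cup I_k\cup I_{k+1}$ and $I_{-1}=\emptyset$, this reads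
\[
f(n)\in I'_{\pi(n)}\quad\text{and}\quad n\in I'_{\pi(f(n))}\qquad(n\in B_0).
\]
If $\mathcal A$ is a Q-point in $V$, then some $A\in\mathcal A$ has $|A\cap I'_k|\le1$ for all $k$. To see this, take $A_0\in\mathcal A$ meeting each $I_k$ in at most one point, take $j<3$ with $\{n:\pi(n)\equiv j \bmod 3\}\in\mathcal A$, and intersect the two sets; at most one of the intervals that make up $I'_k$ has index congruent to $j$.

Suppose $\mathcal U$ is a Q-point and take such a set $A\in\mathcal U$. Since $f^{-1}(A)\in\mathcal V^*$, there is $B\in\mathcal V$ with $B\subseteq B_0\cap f^{-1}(A)$. For $n\in B$, the value $f(n)$ is the unique element of $A\cap I'_{\pi(n)}$. This describes $f{\upharpoonright}B$ in $V$.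

Suppose $\mathcal V$ is a Q-point and take such a set $A\in\mathcal V$ with $A\subseteq B_0$. In $V$ let $\rho(y)$ be the unique element of $A\cap I'_{\pi(y)}$ if there is one, and $0$ otherwise. For $n\in A$ we have $n\in A\cap I'_{\pi(f(n))}$, so $\rho(f(n))=n$. By Lemma~\ref{lem:inverse}, $f$ is $\mathcal V$-old.

In both cases Lemma~\ref{lem:transfer}(iii) gives $\mathcal U\le_{RK}\mathcal V$ in $V$.
\end{proof}

For (c) it remains to make $f$ finite-to-one. The P-point property of $\mathcal V$ applies only to old sequences of sets, and $(\ast)$ converts a new sequence into an old one.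

\begin{proof}[Proof of Theorem~\ref{thm:positive}(c)]
By Lemma~\ref{lem:star}, $W$ is $\omega^\omega$-bounding over $V$, and the example in parentheses satisfies $(\ast)$. Let $f(\mathcal V^*)=\mathcal U^*$. Since $\mathcal U$ is nonprincipal, $\omega\setminus\{0,\dots,n\}\in\mathcal U$, so in $W$ we can choose $B_n\in\mathcal V$ disjoint from $f^{-1}(\{0,\dots,n\})$. By $(\ast)$ there is $\Phi\in V$ with $\Phi(n)$ finite and $B_n\in\Phi(n)$. Put $B'_n=\bigcap(\Phi(n)\cap\mathcal V)$. Then $B'_n\in\mathcal V$, $B'_n\subseteq B_n$, and the sequence $(B'_n)_n$ is old. As $\mathcal V$ is a P-point in $V$, some $B\in\mathcal V$ has $B\subseteq^*B'_n$ for all $n$. Then $B\cap f^{-1}(\{n\})\subseteq B\setminus B'_n$ is finite, so $f$ is finite-to-one on $B$, and (b) applies.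

Finally, let $\mathcal V$ be selective. It is a Q-point because finite sets are not in $\mathcal V$. It is a P-point: given $\omega=A_0\supseteq A_1\supseteq\cdots$ in $\mathcal V$, either $\bigcap_nA_n\in\mathcal V$, or some $A\in\mathcal V$ meets each $A_n\setminus A_{n+1}$ in at most one point, and then $|A\setminus A_n|\le n$.
\end{proof}

\section{One block}\label{sec:block}

We turn to Theorem~\ref{thm:counter}. Partition $\omega$ into finite intervals $J_0,J_1,\dots$ and let the forcing choose a permutation $c_i$ of each $J_i$; the generic permutation is $f=\bigcup_ic_i$. A forcing condition promises, for infinitely many $i$, that $c_i$ lies in a set $C_i\subseteq\operatorname{Sym}(J_i)$, and it comes with sets $b_i\subseteq J_i$ whose union $B$ is a typical member of $\mathcal V$. There are three demands on a pair $(b,C)$ in a block $J$.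
\begin{itemize}
\item The image $f[B]$ must be old, so that it can be put into $\mathcal U$. So all $c\in C$ must map $b$ onto the same set $a$.
\item The restriction $f{\upharpoonright}B$ must be new. So at least two $c\in C$ must differ on $b$.
\item The ultrafilter $\mathcal V$ must decide a new set $z$, whose trace on $J$ may depend on the generic choice: $z\cap J=Z(c)$. So it must be possible to shrink $b$ and $C$ until ``$x\in Z(c)$'' has the same truth value for all $c\in C$ and $x\in b$.
\end{itemize}
The third demand threatens the second, since $Z(c)$ may carry information about $c$. This motivates the following definition. For $C\subseteq\operatorname{Sym}(J)$ and $b\subseteq J$ write $C{\upharpoonright}b=\{c{\upharpoonright}b:c\in C\}$, and identify a natural number $r$ with $\{0,\dots,r-1\}$.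

\begin{definition}
Let $J$ be a finite set. A \emph{creature on $J$} is a pair $(b,C)$ with $\emptyset\ne b\subseteq J$ and $C\subseteq\operatorname{Sym}(J)$ such that $c[b]$ is the same set for all $c\in C$ and $|C{\upharpoonright}b|\ge2$. Put $(b',C')\le(b,C)$ if $b'\subseteq b$ and $C'\subseteq C$. Fix $r\ge2$. Every creature is \emph{$0$-good}. A creature $(b,C)$ is \emph{$(k+1)$-good} if for every $\chi:C\times b\to r$ there is a $k$-good creature $(b',C')\le(b,C)$ such that $\chi$ is constant on $C'\times b'$.
\end{definition}

Every creature has $|b|\ge2$, because for $|b|=1$ the common image $c[b]$ determines $c{\upharpoonright}b$.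

\begin{example}\label{ex:small}
Let $r=2$. For $J=\{0,1,2\}$ the creature $(J,\operatorname{Sym}(J))$ is not $1$-good. Let $\chi(c,\cdot)$ take the values $0,0,1$ on $0,1,2$ when $c$ is even and $1,1,0$ when $c$ is odd. If $\chi$ is constant on $C\times b$ with $|b|\ge2$, then $b=\{0,1\}$ and all $c\in C$ have the same parity. But two permutations with the same image of $\{0,1\}$ and different restrictions to it differ by the transposition of $0$ and $1$, so they have opposite parity.

For $|J|=15$ the creature $(J,\operatorname{Sym}(J))$ is $1$-good. Given $\chi$, there are $2^{15}$ possible patterns $\chi(c,\cdot):J\to2$, so a set $C_1$ of at least $15!/2^{15}$ permutations shares one pattern. This pattern is constant on a set $b$ of $8$ points. An injection $b\to J$ is the restriction of $7!$ permutations, so $|C_1{\upharpoonright}b|\ge15!/(2^{15}\,7!)$. There are $\binom{15}{8}=15!/(8!\,7!)$ possible images of $b$, so some set $a$ is the image for at least $8!/2^{15}=40320/32768>1$ of these restrictions. Then $(b,\{c\in C_1:c[b]=a\})$ is a creature on which $\chi$ is constant.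
\end{example}

The example contains the whole idea. Fixing the pattern and the image costs a factor exponential in $|b|$, while the number of bijections between two sets of size $\lceil|b|/r\rceil$ is a factorial. The next lemma puts this count in a form that can be iterated.

\begin{lemma}\label{lem:count}
Let $J$ be finite, $b\subseteq J$, $|b|=m\ge1$, and $C\subseteq\operatorname{Sym}(J)$ with $c[b]=a$ for all $c\in C$. Suppose $|C{\upharpoonright}b|\ge m!/K^m$ with $K\ge1$. Let $r\ge2$, $\chi:C\times b\to r$, $m'=\lceil m/r\rceil$ and $K'=(2rK)^r$. Then there are $b'\subseteq b$ with $|b'|=m'$ and $C'\subseteq C$ such that $c[b']$ is the same set for all $c\in C'$, $\chi$ is constant on $C'\times b'$, and $|C'{\upharpoonright}b'|\ge m'!/K'^{\,m'}$.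
\end{lemma}

\begin{proof}
Choose $C_0\subseteq C$ such that $c\mapsto c{\upharpoonright}b$ is a bijection from $C_0$ onto $C{\upharpoonright}b$. There are $r^m$ functions $b\to r$, so at least $|C_0|/r^m$ elements $c\in C_0$ have the same pattern $\chi(c,\cdot)=\phi$. Some color is taken by $\phi$ at least $m/r$ times; pick $b'\subseteq b$ of size exactly $m'$ on which $\phi$ is constant. The image $c[b']$ is one of the $2^m$ subsets of $a$, so among the elements with pattern $\phi$ there is a set $C'$ with a common image $a'=c[b']$ and $|C'|\ge|C_0|/(2r)^m$. For $c\in C'$, once $c{\upharpoonright}b'$ is given, $c{\upharpoonright}b$ is determined by a bijection $b\setminus b'\to a\setminus a'$. So each element of $C'{\upharpoonright}b'$ comes from at most $(m-m')!$ elements of $C'$, and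
\[
|C'{\upharpoonright}b'|\ \ge\ \frac{m!}{(m-m')!\,(2rK)^m}\ \ge\ \frac{m'!}{(2rK)^m}\ \ge\ \frac{m'!}{(2rK)^{rm'}},
\]
where the second inequality is $\binom m{m'}\ge1$ and the third uses $m\le rm'$.
\end{proof}

\begin{lemma}\label{lem:norm}
Fix $J$ and $r\ge2$.
\begin{enumerate}
\item[(i)] If $(b',C')\le(b,C)$ are creatures and $(b',C')$ is $k$-good, then so is $(b,C)$. A $(k+1)$-good creature is $k$-good.
\item[(ii)] If $(b,C)$ is $k$-good, then $|b|\ge k+2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $k=0$ there is nothing to prove. For $k\ge1$, restrict a given coloring of $C\times b$ to $C'\times b'$; a $(k-1)$-good homogeneous creature below $(b',C')$ is also below $(b,C)$. A $(k+1)$-good creature has a $k$-good creature below it (use a constant coloring), so it is $k$-good.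

(ii) The case $k=0$ was noted above. If $(b,C)$ is $(k+1)$-good, fix $x_0\in b$ and color $(c,x)$ by $0$ if $x=x_0$ and by $1$ otherwise. A homogeneous $k$-good creature $(b',C')\le(b,C)$ has $b'\ne b$, so $|b|>|b'|\ge k+2$.
\end{proof}

Thus the \emph{norm} $\operatorname{nor}_r(b,C)=\max\{k:(b,C)\text{ is }k\text{-good}\}$ is a natural number. It counts how many colorings in succession the creature survives. If $\operatorname{nor}_r(b,C)\ge1$, then every $r$-coloring of $C\times b$ is constant on some creature below $(b,C)$ whose norm is at least $\operatorname{nor}_r(b,C)-1$.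

\begin{proposition}\label{prop:large}
For all $r\ge2$ and $k\ge0$ there is $n\ge2$ such that $\operatorname{nor}_r(J,\operatorname{Sym}(J))\ge k$ whenever $|J|=n$.
\end{proposition}

\begin{proof}
Let $K_0=1$ and $K_{t+1}=(2rK_t)^r$, an increasing sequence. Since $m!/K_k^m\to\infty$ as $m\to\infty$, there is $m_*\ge2$ with $m!/K_k^m\ge2$ for all $m\ge m_*$. Put $m_t=r^{k-t}m_*$ for $t\le k$, and $n=m_0$. We claim that for $t\le k$ every pair $(b,C)$ with $b\subseteq J$, $C\subseteq\operatorname{Sym}(J)$, $c[b]$ the same for all $c\in C$, $|b|=m_t$ and $|C{\upharpoonright}b|\ge m_t!/K_t^{m_t}$ is a $(k-t)$-good creature. Such a pair is a creature because $m_t!/K_t^{m_t}\ge m_t!/K_k^{m_t}\ge2$. This settles $t=k$. For $t<k$, Lemma~\ref{lem:count} gives for each coloring a homogeneous pair below $(b,C)$ that satisfies the hypotheses for $t+1$, as $m_{t+1}=m_t/r$. By downward induction this pair is a $(k-t-1)$-good creature. The pair $(J,\operatorname{Sym}(J))$ satisfies the hypotheses for $t=0$.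
\end{proof}

\section{The filter $G$ and the ultrafilters}\label{sec:filter}

From now on $V\models\mathrm{CH}$, and we work in $V$ unless $W$ is mentioned.

The trace of a new set on $J_i$ depends not only on $c_i$ but also on the earlier choices $c_0,\dots,c_{i-1}$, whereas $b_i$ may not depend on them, because $\bigcup_ib_i$ has to be an old set. So we color by the vector of all answers, one bit for each possible past. This dictates the number of colors. Define $n_i,N_i,r_i$ recursively: $N_i=\prod_{j<i}n_j!$ (so $N_0=1$), $r_i=2^{N_i}$, and $n_i\ge2$ is given by Proposition~\ref{prop:large} for $r=r_i$ and $k=i$. Let $J_0,J_1,\dots$ be the consecutive intervals that partition $\omega$ with $|J_i|=n_i$. Let $\Sigma_i=\prod_{j<i}\operatorname{Sym}(J_j)$, so that $|\Sigma_i|=N_i$, and $\Sigma=\bigcup_i\Sigma_i$. An \emph{$i$-creature} is a creature on $J_i$, and $\operatorname{nor}_i$ denotes $\operatorname{nor}_{r_i}$. Then $\operatorname{nor}_i(J_i,\operatorname{Sym}(J_i))\ge i$.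

A \emph{system} is a function $q$ on an infinite set $X_q\subseteq\omega$ such that $q(i)=(b^q_i,C^q_i)$ is an $i$-creature for $i\in X_q$ and $\operatorname{nor}_i(q(i))\to\infty$ as $i\to\infty$ in $X_q$. Let $Q$ be the set of systems; it contains $i\mapsto(J_i,\operatorname{Sym}(J_i))$. Let $a^q_i$ be the common image $c[b^q_i]$ for $c\in C^q_i$, and put
\[
B_q=\bigcup_{i\in X_q}b^q_i,\qquad A_q=\bigcup_{i\in X_q}a^q_i .
\]
Write $q\le p$ if $i\in X_p$ and $q(i)\le p(i)$ for all $i\in X_q$, and $q\le^*p$ if this holds for all but finitely many $i\in X_q$. Both relations are transitive. If $q(i)\le p(i)$, then $b^q_i\subseteq b^p_i$ and, computing images with some $c\in C^q_i$, also $a^q_i\subseteq a^p_i$. Hence $q\le p$ implies $B_q\subseteq B_p$ and $A_q\subseteq A_p$. The restriction of $q$ to an infinite subset of $X_q$ is a system below $q$. We write $q\setminus n$ for the restriction to $X_q\setminus n$; note that $q\le^*q\setminus n$.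

The sets $B_q$ and $A_q$ are to generate filters, so we may use only a directed family $G$ of systems. It has to be rich enough to perform every shrinking that is needed later.

\begin{lemma}\label{lem:G}
There is a nonempty set $G\subseteq Q$ with the following properties.
\begin{enumerate}
\item[(G1)] If $p\in G$ and $p\le^*q$, then $q\in G$; in particular $p\setminus n\in G$ for all $n$. Countably many elements of $G$ have a $\le^*$-lower bound in $G$, and finitely many have a $\le$-lower bound in $G$.
\item[(G2)] For $p\in G$ and $g:\omega\to\omega$ there is $q\in G$ with $q\le p$, $\min X_q\ge g(0)$, and $i'\ge g(i+1)$ whenever $i<i'$ are in $X_q$.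
\item[(G3)] For $p\in G$ and $A\subseteq\omega$ there is $q\in G$ with $q\le p$ and $X_q\subseteq A$ or $X_q\cap A=\emptyset$.
\item[(G4)] For $p\in G$ and colorings $\chi_i:\operatorname{Sym}(J_i)\times J_i\to r_i$ $(i\in\omega)$ there is $q\in G$ with $q\le p$ such that $\chi_i$ is constant on $C^q_i\times b^q_i$ for every $i\in X_q$.
\end{enumerate}
\end{lemma}

\begin{proof}
First, every sequence $q_0\ge^*q_1\ge^*\cdots$ has a $\le^*$-lower bound. Pick $i_0<i_1<\cdots$ with $i_k\in X_{q_k}$, $\operatorname{nor}_{i_k}(q_k(i_k))\ge k$, and $i_k\in X_{q_l}$ and $q_k(i_k)\le q_l(i_k)$ for all $l\le k$; all but finitely many elements of $X_{q_k}$ qualify. The system $q$ with $X_q=\{i_k:k\in\omega\}$ and $q(i_k)=q_k(i_k)$ satisfies $q\le^*q_l$ for every $l$.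

Next consider the following subsets of $Q$: for each $g$, the set of $q$ with $i'\ge g(i+1)$ for all $i<i'$ in $X_q$; for each $A$, the set of $q$ with $X_q\subseteq A$ or $X_q\cap A=\emptyset$; for each sequence $(\chi_i)_i$, the set of $q$ as in (G4). Each of these sets is closed downward under $\le$, and every $p\in Q$ has a $\le$-extension in it. For the first kind, restrict $p$ to a set $\{i_0<i_1<\cdots\}\subseteq X_p$ with $i_{k+1}\ge g(i_l+1)$ for all $l\le k$. For the second, restrict $p$ to $X_p\cap A$ or to $X_p\setminus A$, whichever is infinite. For the third, delete the finitely many $i$ with $\operatorname{nor}_i(p(i))=0$ and replace every other $p(i)$ by a $\chi_i$-homogeneous creature below it; the norms drop by at most $1$, so they still tend to infinity.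

There are $2^{\aleph_0}$ such sets. By CH list them as $E_\alpha$, $\alpha<\omega_1$. Choose recursively $q_\alpha\in E_\alpha$ with $q_\alpha\le^*q_\beta$ for all $\beta<\alpha$: take a $\le^*$-lower bound of the earlier $q_\beta$ (at a limit stage, apply the first paragraph to a cofinal $\omega$-sequence) and extend it into $E_\alpha$. Let $G=\{q\in Q:q_\alpha\le^*q\text{ for some }\alpha\}$.

The first sentence of (G1) holds by transitivity. If $p_n\in G$ with $q_{\alpha_n}\le^*p_n$, then $q_\alpha$ with $\alpha=\sup_n\alpha_n<\omega_1$ is a $\le^*$-lower bound in $G$, and for finitely many $p_n$ the system $q_\alpha\setminus m$ is a $\le$-lower bound when $m$ is large. For (G2)--(G4), let $E_\alpha$ be the relevant set and let $q\in G$ be a $\le$-lower bound of $q_\alpha$ and $p$, or of $q_\alpha$ and $p\setminus g(0)$ in the case of (G2).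
\end{proof}

In (G4) any set of at most $r_i$ colors may replace $r_i$. Fix $G$ and define
\[
\mathcal E=\{A:\exists q\in G\ X_q\subseteq A\},\quad \mathcal V=\{A:\exists q\in G\ B_q\subseteq A\},\quad \mathcal U=\{A:\exists q\in G\ A_q\subseteq A\},
\]
where $A$ ranges over subsets of $\omega$. The family $\mathcal E$ is auxiliary: it measures sets of blocks.

\begin{proposition}\label{prop:ultra}
$\mathcal E$ is a nonprincipal ultrafilter, and $\mathcal U$ and $\mathcal V$ are P-points.
\end{proposition}

\begin{proof}
By (G1) the three families are closed under finite intersections. They do not contain $\emptyset$, and they contain all cofinite sets because $X_{q\setminus n}$ misses $n$ while $B_{q\setminus n}$ and $A_{q\setminus n}$ miss $\bigcup_{j<n}J_j$. By (G3), $\mathcal E$ is an ultrafilter.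

Let $A\subseteq\omega$. For $\mathcal V$ put $\chi_i(c,x)=1$ if $x\in A$ and $0$ otherwise. By (G4) there is $p\in G$ such that $\chi_i$ has a constant value $v_i$ on $C^p_i\times b^p_i$ for $i\in X_p$. By (G3), applied to $\{i\in X_p:v_i=1\}$, there are $q\le p$ in $G$ and $v\in2$ with $v_i=v$ for all $i\in X_q$. Then $B_q\subseteq A$ if $v=1$ and $B_q\cap A=\emptyset$ if $v=0$. For $\mathcal U$ put $\chi_i(c,x)=1$ if $c(x)\in A$ and $0$ otherwise, and choose $p,q,v$ in the same way. Every $y\in a^q_i$ is $c(x)$ with $c\in C^q_i$ and $x\in b^q_i$, so $A_q\subseteq A$ if $v=1$ and $A_q\cap A=\emptyset$ if $v=0$. Thus $\mathcal U$ and $\mathcal V$ are nonprincipal ultrafilters.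

Let $Y_n\in\mathcal V$, say $B_{p_n}\subseteq Y_n$ with $p_n\in G$. By (G1) take $q\in G$ with $q\le^*p_n$ for all $n$. Then $B_q\setminus B_{p_n}$ is contained in finitely many blocks, so $B_q\subseteq^*Y_n$. The same argument with $A_q$ and $A_{p_n}$ works for $\mathcal U$.
\end{proof}

Neither $\mathcal U$ nor $\mathcal V$ is a Q-point, as Theorem~\ref{thm:positive} requires: each of their members contains some $a^q_i$ or $b^q_i$, hence two points of one block $J_i$.

\section{The forcing}\label{sec:forcing}

For $s\in\Sigma_i$ write $|s|=i$, and write $s{}^\frown c$ for the extension of $s$ by $c\in\operatorname{Sym}(J_i)$. For $q\in G$, a \emph{$q$-tree} is a nonempty set $T\subseteq\Sigma$, closed under initial segments, such that for $s\in T$ with $|s|=i$ the set $\{c:s{}^\frown c\in T\}$ equals $C^q_i$ if $i\in X_q$ and has exactly one element if $i\notin X_q$. At the levels in $X_q$ all nodes split in the same way. At the other levels the unique successor may depend on the node in an arbitrary manner, and this freedom is used twice below. Let $P$ be the set of all $T$ that are $q$-trees for some $q\in G$, ordered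 by inclusion. Since $\Sigma$ is countable, $|P|\le2^{\aleph_0}=\omega_1$. In a tree $T\in P$ every node has extensions of every greater length, and each level $T\cap\Sigma_i$ is finite.

We shall build trees by the following \emph{recipe}. Let $q\in G$ and $X_q=\{i_0<i_1<\cdots\}$. Choose $u\in\Sigma_{i_0}$ and let $L_0=\{u{}^\frown c:c\in C^q_{i_0}\}$. Given $L_k\subseteq\Sigma_{i_k+1}$, choose for each $s\in L_k$ some $u_s\in\Sigma_{i_{k+1}}$ with $u_s\supseteq s$, and let $L_{k+1}=\{u_s{}^\frown c:s\in L_k,\ c\in C^q_{i_{k+1}}\}$. Let $T$ be the set of initial segments of elements of $\bigcup_kL_k$. The nodes of $T$ of length at most $i_0$ are the initial segments of $u$, and those with length in $[i_k+1,i_{k+1}]$ are the $t$ with $s\subseteq t\subseteq u_s$ for some $s\in L_k$. Hence $T$ is a $q$-tree, $T\cap\Sigma_{i_k+1}=L_k$, and the nodes of $T$ at the levels in $X_q$ are $u$ and the $u_s$.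

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(i)] If $T$ is a $q$-tree and $s\in T$, then $T^s=\{t\in T:t\subseteq s\text{ or }s\subseteq t\}$ is a $(q\setminus|s|)$-tree, so $T^s\in P$.
\item[(ii)] If $T$ is a $q$-tree and $q'\le q$ is in $G$, then $T$ contains a $q'$-tree.
\item[(iii)] For $p\in G$, the set of all $T$ that are $q$-trees for some $q\le p$ in $G$ is dense in $P$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Below level $|s|$ each node of $T^s$ has one successor, and from level $|s|$ on it has the same successors as in $T$.

(ii) Follow the recipe for $q'$, choosing $u$ and all $u_s$ in $T$. This is possible because for $t\in T$ of length $i\in X_{q'}\subseteq X_q$ all $t{}^\frown c$ with $c\in C^{q'}_i\subseteq C^q_i$ are in $T$.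

(iii) Given a $q$-tree, take a $\le$-lower bound of $p$ and $q$ in $G$ and apply (ii).
\end{proof}

Let $H$ be $P$-generic over $V$ and $W=V[H]$. By Lemma~\ref{lem:basic}(i), the conditions with a single node at level $k$ are dense, so $H$ contains one. If $T\in H$ and $T'\in H$ has the single node $s$ at level $k$, then a common extension $R\in H$ has $s$ as its only node at level $k$; so $s\in T$ and $R\subseteq T^s$, whence $T^s\in H$. It follows that there is a unique $\eta\in\prod_i\operatorname{Sym}(J_i)$ in $W$, the \emph{generic branch}, such that
\begin{equation}\label{eq:branch}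
\eta{\upharpoonright}k\in T\quad\text{and}\quad T^{\eta{\upharpoonright}k}\in H\qquad\text{for all }T\in H\text{ and }k\in\omega .
\end{equation}
In particular $T^s$ forces $\eta{\upharpoonright}|s|=s$. The \emph{generic permutation} is $f=\bigcup_i\eta(i)$.

We need a fusion argument, that is, a single condition $T$ that meets infinitely many requirements, each one above all nodes of some level. The difficulty is a circularity. The tree $T$ must be a $q$-tree with $q\in G$, so $q$ has to lie almost below the systems of all conditions met during the construction, and these conditions depend on the levels where $T$ splits, that is, on $q$. We break the circle by preparing a condition for every finite position that could arise. There are only countably many positions, so (G1) applies, and (G2) spaces the splitting levels so widely that the finitely many exceptions in $\le^*$ are avoided.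

\begin{lemma}[Fusion]\label{lem:fusion}
Let $T_0\in P_0\subseteq P$, where $S^s\in P_0$ whenever $S\in P_0$ and $s\in S$. Let $D_i\subseteq P_0$ $(i\in\omega)$ be such that every $S\in P_0$ with $S\subseteq T_0$ has an extension in each $D_i$. Then there are $q\in G$ and a $q$-tree $T\subseteq T_0$ such that for all $i\in X_q$ and $s\in T\cap\Sigma_{i+1}$ the tree $T^s$ is contained in a member of $D_i$.
\end{lemma}

\begin{proof}
We define by recursion a set of \emph{positions} $\sigma=(s_1,\dots,s_k)$, where $s_j\in\Sigma$ and $0<|s_1|<\dots<|s_k|$, together with conditions $S_\sigma\in P_0$ contained in $T_0$. The empty sequence is a position and $S_\emptyset=T_0$. If $\sigma$ is a position and $s\in S_\sigma$ has positive length and is longer than all entries of $\sigma$, then $\sigma{}^\frown s$ is a position, and we choose $S_{\sigma{}^\frown s}\in D_{|s|-1}$ with $S_{\sigma{}^\frown s}\subseteq(S_\sigma)^s$. Note that $s\in S_{\sigma{}^\frown s}$, that all longer nodes of $S_{\sigma{}^\frown s}$ extend $s$, and that $S_\sigma$ decreases as $\sigma$ is extended. Fix $q_\sigma\in G$ such that $S_\sigma$ is a $q_\sigma$-tree.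

For each $m$ only finitely many positions have all entries of length at most $m$. By (G1) take $p\in G$ with $p\le^*q_\sigma$ for all positions $\sigma$. Choose $g(m)$ such that $i\in X_{q_\sigma}$ and $p(i)\le q_\sigma(i)$ whenever $i\in X_p$, $i\ge g(m)$, and all entries of $\sigma$ have length at most $m$. Take $q\le p$ as in (G2), with $X_q=\{i_0<i_1<\cdots\}$, so that $i_0\ge g(0)$ and $i_{k+1}\ge g(i_k+1)$.

Follow the recipe for $q$, attaching to each $s\in L_k$ a position $\sigma_s$ with last entry $s$. Choose $u\in T_0$ of length $i_0$. Since $i_0\ge g(0)$, we have $i_0\in X_{q_\emptyset}$ and $C^q_{i_0}\subseteq C^{q_\emptyset}_{i_0}$, so $L_0\subseteq T_0$, and $\sigma_s=(s)$ is a position for $s\in L_0$. For $s\in L_k$ choose $u_s\in S_{\sigma_s}$ of length $i_{k+1}$ extending $s$. The entries of $\sigma_s$ have length at most $i_k+1$, and $i_{k+1}\ge g(i_k+1)$, so $i_{k+1}\in X_{q_{\sigma_s}}$ and $C^q_{i_{k+1}}\subseteq C^{q_{\sigma_s}}_{i_{k+1}}$. Hence each $t=u_s{}^\frown c$ with $c\in C^q_{i_{k+1}}$ lies in $S_{\sigma_s}$, and $\sigma_t=\sigma_s{}^\frown t$ is a position.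

The resulting $q$-tree $T$ is contained in $T_0$, since each $L_k$ is. Let $s\in L_k$. Every node of $T^s$ is an initial segment of some $t\in L_j$ with $j\ge k$ and $t\supseteq s$. Then $\sigma_t$ extends $\sigma_s$, so $t\in S_{\sigma_t}\subseteq S_{\sigma_s}$. Thus $T^s\subseteq S_{\sigma_s}\in D_{i_k}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(3)]
Let $T_0$ force that $\dot\varphi$ is a function from $\omega$ to $V$. Apply Lemma~\ref{lem:fusion} with $P_0=P$ and $D_i$ the set of conditions that decide $\dot\varphi(l)$ for all $l\le i$, and obtain $q$ and $T$. For $l\in\omega$ let $i$ be the least element of $X_q$ with $i\ge l$, and let $\Phi(l)$ be the finite set of values of $\dot\varphi(l)$ decided by the conditions $T^s$, $s\in T\cap\Sigma_{i+1}$. Then $\Phi\in V$, and by \eqref{eq:branch} $T$ forces $\dot\varphi(l)\in\Phi(l)$ for all $l$. By density $(\ast)$ holds. Lemma~\ref{lem:star} gives bounding and the preservation of $\omega_1$. Since $|P|\le\omega_1$, antichains of $P$ have size at most $\omega_1$, and a forcing with this chain condition preserves all cardinals $\ge\omega_2$.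
\end{proof}

\begin{proposition}\label{prop:proper}
The forcing $P$ is proper.
\end{proposition}

\begin{proof}
Let $M$ be a countable elementary submodel of $H(\theta)$ with $P\in M$, let $T_0\in P\cap M$, and list the open dense subsets of $P$ that belong to $M$ as $E_0,E_1,\dots$. Put $P_0=P\cap M$ and $D_i=M\cap E_0\cap\dots\cap E_i$. The elements of $\Sigma$ are hereditarily finite and so lie in $M$; hence $S^s\in M$ for $S\in P_0$ and $s\in S$. The set $E_0\cap\dots\cap E_i$ is dense and lies in $M$, so by elementarity each $S\in P_0$ has an extension in $D_i$. Let $q$ and $T$ be given by Lemma~\ref{lem:fusion}. Given $l$ and a condition $T'\subseteq T$, pick $i\in X_q$ with $i\ge l$ and $s\in T'\cap\Sigma_{i+1}$. Then $(T')^s\subseteq T^s\subseteq S$ for some $S\in D_i\subseteq E_l\cap M$, so $T'$ is compatible with $S$. Thus $T$ is $(M,P)$-generic.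
\end{proof}

\section{Preservation of the ultrafilters and the generic isomorphism}\label{sec:preserve}

To show that $\mathcal V$ decides a new set we imitate the proof of Proposition~\ref{prop:ultra}. There, homogenizing left one bit $v_i$ for each block, and $\mathcal E$ made the bits equal. Now one bit $\varepsilon_i(s)$ is left for each block $i$ and each past $s$. Along a single branch $\mathcal E$ still makes the bits equal, but a condition has infinitely many branches. The next lemma chooses for every node a branch with the right $\mathcal E$-majority value and follows it, through levels where we give up splitting, to a level where it takes that value. A \emph{branch} of $T$ is a sequence $\xi\in\prod_i\operatorname{Sym}(J_i)$ with $\xi{\upharpoonright}i\in T$ for all $i$.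

\begin{lemma}\label{lem:steer}
Let $q\in G$, let $T$ be a $q$-tree, and let $\varepsilon_i:T\cap\Sigma_i\to2$ for $i\in X_q$. There are $v\in2$, $q'\in G$ with $q'\le q$, and a $q'$-tree $T'\subseteq T$ such that $\varepsilon_i(s)=v$ for all $i\in X_{q'}$ and $s\in T'\cap\Sigma_i$.
\end{lemma}

\begin{proof}
Call a branch $\xi$ of $T$ a \emph{$v$-branch} if $\{i\in X_q:\varepsilon_i(\xi{\upharpoonright}i)=v\}\in\mathcal E$. Since $X_q\in\mathcal E$, every branch is a $0$-branch or a $1$-branch. If there is $s\in T$ such that all branches through $s$ are $0$-branches, replace $T$ by $T^s$ and $q$ by $q\setminus|s|$, and let $v=0$; the branches of the new tree are still $0$-branches, because $\mathcal E$ contains the cofinite sets. Otherwise let $v=1$. In both cases every $s\in T$ lies on a $v$-branch $\xi_s$ of $T$. The sets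
\[
Y_m=\bigcap_{s\in T,\ |s|\le m}\{i\in X_q:\varepsilon_i(\xi_s{\upharpoonright}i)=v\}
\]
are finite intersections of members of $\mathcal E$, so there are $p_m\in G$ with $X_{p_m}\subseteq Y_m$. By (G1) there is $p\in G$ with $p\le q$ and $p\le^*p_m$ for all $m$. Choose $g(m)$ with $X_p\setminus g(m)\subseteq Y_m$, and take $q'\le p$ as in (G2), with $X_{q'}=\{i_0<i_1<\cdots\}$. Then $i_0\in Y_0$ and $i_{k+1}\in Y_{i_k+1}$ for all $k$.

Follow the recipe for $q'$ with $u=\xi_\emptyset{\upharpoonright}i_0$ and $u_s=\xi_s{\upharpoonright}i_{k+1}$ for $s\in L_k$. These nodes are in $T$, and so are their successors by elements of $C^{q'}_i\subseteq C^q_i$; hence $L_k\subseteq T$ for all $k$, and the resulting $q'$-tree $T'$ is contained in $T$. Its nodes at the levels in $X_{q'}$ are $u$ and the $u_s$. We have $\varepsilon_{i_0}(u)=v$ because $i_0\in Y_0$, and $\varepsilon_{i_{k+1}}(u_s)=v$ for $s\in L_k$ because $|s|=i_k+1$ and $i_{k+1}\in Y_{i_k+1}$.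
\end{proof}

\begin{proposition}\label{prop:V}
$\mathcal V$ generates an ultrafilter in $W$.
\end{proposition}

\begin{proof}
Let $T_0\Vdash\tau\subseteq\omega$. By density it suffices to find $T'\subseteq T_0$ in $P$ and $q'\in G$ such that $T'$ forces $B_{q'}\subseteq\tau$ or forces $B_{q'}\cap\tau=\emptyset$.

\emph{Step 1: reading $\tau$ block by block.} Apply Lemma~\ref{lem:fusion} with $P_0=P$ and $D_i$ the set of conditions that decide $\tau\cap J_i$. We obtain $q\in G$, a $q$-tree $T\subseteq T_0$, and sets $Z_i(t)\subseteq J_i$ with $T^t\Vdash\tau\cap J_i=Z_i(t)$ for $i\in X_q$ and $t\in T\cap\Sigma_{i+1}$.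

\emph{Step 2: removing the dependence on the point and on the last choice.} For $i\in X_q$ and $(c,x)\in\operatorname{Sym}(J_i)\times J_i$ let $\chi_i(c,x)$ be the function $T\cap\Sigma_i\to2$ given by
\[
\chi_i(c,x)(s)=1\iff c\in C^q_i\text{ and }x\in Z_i(s{}^\frown c).
\]
This makes sense because $s{}^\frown c\in T$ for all $s\in T\cap\Sigma_i$ and $c\in C^q_i$; here we use that all nodes of a level split in the same way. Let $\chi_i$ be constant for $i\notin X_q$. Each $\chi_i$ has at most $2^{N_i}=r_i$ values. By (G4) there is $p\le q$ in $G$ such that $\chi_i$ has a constant value $\varepsilon_i:T\cap\Sigma_i\to2$ on $C^p_i\times b^p_i$ for each $i\in X_p$. Thus for $i\in X_p$, $s\in T\cap\Sigma_i$, $c\in C^p_i$ and $x\in b^p_i$,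
\begin{equation}\label{eq:eps}
x\in Z_i(s{}^\frown c)\iff\varepsilon_i(s)=1 .
\end{equation}

\emph{Step 3: removing the dependence on the block and on the past.} Let $T_1\subseteq T$ be a $p$-tree (Lemma~\ref{lem:basic}(ii)). Lemma~\ref{lem:steer} gives $v\in2$, $q'\le p$ in $G$, and a $q'$-tree $T'\subseteq T_1$ with $\varepsilon_i(s)=v$ for all $i\in X_{q'}$ and $s\in T'\cap\Sigma_i$.

Suppose $T'\in H$ and let $i\in X_{q'}$, $s=\eta{\upharpoonright}i$, $c=\eta(i)$. By \eqref{eq:branch}, $s{}^\frown c\in T'$, so $c\in C^{q'}_i\subseteq C^p_i$ and $\varepsilon_i(s)=v$. Also $T\in H$, so $T^{s{}^\frown c}\in H$ and the interpretation of $\tau$ has trace $Z_i(s{}^\frown c)$ on $J_i$. By \eqref{eq:eps} this trace contains $b^{q'}_i\subseteq b^p_i$ if $v=1$ and is disjoint from it if $v=0$. Hence $T'$ forces $B_{q'}\subseteq\tau$ if $v=1$ and $B_{q'}\cap\tau=\emptyset$ if $v=0$.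
\end{proof}

The two clauses in the definition of a creature now give the two properties of $f$ that we need.

\begin{lemma}\label{lem:f}
In $W$ the following hold.
\begin{enumerate}
\item[(i)] For every $p\in G$ there is $q\in G$ with $q\le p$ and $f[B_q]=A_q$.
\item[(ii)] For every $B\in\mathcal V$ the restriction $f{\upharpoonright}B$ is not in $V$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By Lemma~\ref{lem:basic}(iii), $H$ contains a $q$-tree $T$ for some $q\le p$ in $G$. For $i\in X_q$ we have $\eta{\upharpoonright}(i+1)\in T$, so $\eta(i)\in C^q_i$ and $f[b^q_i]=a^q_i$.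

(ii) Suppose $f{\upharpoonright}B=h\in V$, and let $T_0\in H$ force this. Take $p\in G$ with $B_p\subseteq B$ and, by Lemma~\ref{lem:basic}(iii), a $q$-tree $T\subseteq T_0$ with $q\le p$ in $G$. Pick $i\in X_q$ and $s\in T\cap\Sigma_i$. Since $q(i)$ is a creature, there are $c,c'\in C^q_i$ with $c{\upharpoonright}b^q_i\ne c'{\upharpoonright}b^q_i$. The condition $T^{s{}^\frown c}$ forces that $f$ agrees with $c$ on $J_i$ and with $h$ on $B\supseteq b^q_i$, so $h{\upharpoonright}b^q_i=c{\upharpoonright}b^q_i$. The condition $T^{s{}^\frown c'}$ gives $h{\upharpoonright}b^q_i=c'{\upharpoonright}b^q_i$, a contradiction.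
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:counter}(1) and (2)]
By Proposition~\ref{prop:ultra}, $\mathcal U$ and $\mathcal V$ are P-points in $V$, and by Proposition~\ref{prop:V}, $\mathcal V$ generates an ultrafilter in $W$. To see that $\mathcal U$ does, let $z\subseteq\omega$ be in $W$. There is $p\in G$ such that $B_p$ is contained in or disjoint from $f^{-1}(z)$. With $q\le p$ from Lemma~\ref{lem:f}(i), the set $A_q=f[B_q]\in\mathcal U$ is contained in or disjoint from $z$.

Every $A\in\mathcal U^*$ contains $A_p$ for some $p\in G$. With $q\le p$ from Lemma~\ref{lem:f}(i) we get $f[B_q]=A_q\subseteq A$, so $f^{-1}(A)\supseteq B_q$ is in $\mathcal V^*$. Thus $\mathcal U^*\subseteq f(\mathcal V^*)$, and these ultrafilters of $W$ are equal. The inverse permutation maps $\mathcal U^*$ to $\mathcal V^*$. This proves (2).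

By Lemma~\ref{lem:f}(ii), $f$ is not $\mathcal V$-old, so (1) follows from Corollary~\ref{cor:criterion}.
\end{proof}

\begin{remark}
The continuum hypothesis enters twice: in the recursion of length $\omega_1$ that produces $G$, and in the bound $|P|\le\omega_1$, which is used only to preserve the cardinals above $\omega_1$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{CN}
Comfort and Negrepontis, \emph{The Theory of Ultrafilters}.

\bibitem{Miller}
Arnold W. Miller, \emph{Ultrafilters with property (s)}, arXiv:math/0310438 (2003).

\end{thebibliography}
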